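\title{Failure of short-time existence for the Laplacian coflow of $\mathrm{G}_2$-structures}

\begin{abstract}
We show that the Laplacian coflow $\partial_t\psi=\Delta_\psi\psi$ of coclosed $\mathrm{G}_2$-structures does not admit short-time solutions for all smooth initial data. On the torus $T^7$ an explicit family of initial data reduces the coflow to backward curve shortening flow, and the members of this family with a non-analytic phase admit no solution. On every closed oriented $7$-manifold, the initial data in a given cohomology class that admit a solution form a meager set. Smooth solutions, when they exist, are unique. The main tool is a frequency inequality for the difference of two solutions, which needs the gauge-fixed linearization to be symmetric and elliptic to leading order, but not definite.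
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The coflow and the question}

Let $V$ be a real vector space of dimension $7$. For a basis $(\xi,x^1,y^1,x^2,y^2,x^3,y^3)$ of $V^*$ put
\[
z^j=x^j+iy^j,\qquad \omega=\sum_{j=1}^3x^j\wedge y^j,\qquad \Omega=z^1\wedge z^2\wedge z^3 .
\]
A $3$-form $\varphi$ on $V$ is \emph{positive} if $\varphi=\xi\wedge\omega+\operatorname{Re}\Omega$ for some basis, which is then called \emph{adapted}. The stabilizer of $\varphi$ in $GL(V)$ is the group $\mathrm{G}_2$, of dimension $14$. It preserves the inner product for which an adapted basis is orthonormal and the volume form $\xi\wedge\omega^3/6$, so $\varphi$ determines a metric $g_\varphi$, an orientation and a Hodge star $*_\varphi$. In an adapted basis,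
\begin{equation}\label{eq:normal}
\varphi=\xi\wedge\omega+\operatorname{Re}\Omega,\qquad *\operatorname{Re}\Omega=-\xi\wedge\operatorname{Im}\Omega,\qquad \psi:=*\varphi=\tfrac12\omega^2-\xi\wedge\operatorname{Im}\Omega .
\end{equation}
Negating an adapted basis shows that $-\varphi$ has the same dual $4$-form $\psi$ and the opposite orientation. Once $V$ is oriented this ambiguity disappears: $\varphi\mapsto *_\varphi\varphi$ is a diffeomorphism from the positive $3$-forms inducing the orientation onto an open set $\Lambda^4_+\subset\Lambda^4V^*$. Its inverse $\Phi\colon\Lambda^4_+\to\Lambda^3V^*$ commutes with the action of $GL_+(V)$.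

Throughout, $M$ is a closed (compact, without boundary) oriented $7$-manifold and all objects are smooth. A \emph{$\mathrm{G}_2$-structure} on $M$ is a $3$-form $\varphi$ that is positive at each point; it is \emph{coclosed} if $d\psi=0$. We write $\Lambda^4_+\subset\Lambda^4T^*M$ for the open subbundle of dual $4$-forms of $\mathrm{G}_2$-structures inducing the given orientation. A section $\psi$ of $\Lambda^4_+$ determines $\varphi=\Phi(\psi)$, a metric and a Hodge star $*_\psi$. The \emph{Laplacian coflow} is the equation
\[
\partial_t\psi_t=\Delta_{\psi_t}\psi_t,\qquad \Delta_\psi=dd^*+d^*d,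
\]
for closed sections $\psi_t$ of $\Lambda^4_+$, where $d^*$ is taken in the metric of $\psi_t$. On $4$-forms in dimension $7$ one has $d^*=*d*$, and $**=1$ in every degree. For closed $\psi$ the flow therefore reads
\begin{equation}\label{eq:flow}
\partial_t\psi=F(\psi),\qquad F(\psi):=dE(\psi),\qquad E(\psi):=*_\psi\,d\,\Phi(\psi).
\end{equation}
We use \eqref{eq:flow} to define $E$ and $F$ on all sections of $\Lambda^4_+$. Both commute with pull-back by orientation-preserving diffeomorphisms. A \emph{solution} on an interval $[0,\varepsilon)$ or $[0,T]$ is a family of closed sections $\psi_t$ of $\Lambda^4_+$ that satisfies \eqref{eq:flow} and is smooth in $(t,x)$ up to $t=0$ (and up to $t=T$).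

The flow uses nothing but $\psi$, and it keeps $\psi_t$ in its cohomology class because $F(\psi)$ is exact. For closed $\psi$ we have $(\Delta_\psi\psi,\psi)_{L^2}=\|d\varphi\|_{L^2}^2$, so the stationary points are exactly the structures with $d\varphi=0$ and $d\psi=0$. This makes the coflow a natural candidate for deforming a coclosed structure toward such a structure. It was introduced by Karigiannis, McKay and Tsui, with an additional minus sign on the right-hand side; the sign used here is consistent with the Laplacian flow and with Grigorian's modified Laplacian coflow. The modified coflow has short-time existence. For the unmodified coflow we take the following question from Lotay, S\'a Earp and Saavedra \cite{LSS}.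

\begin{quote}
\emph{For every closed oriented $7$-manifold $M$ and every closed section $\psi_0$ of $\Lambda^4_+$, is there an $\varepsilon>0$ and a solution of the Laplacian coflow on $[0,\varepsilon)$ with initial value $\psi_0$?}
\end{quote}

\subsection{Which answer to expect}

The Hodge Laplacian is nonnegative, so for a frozen metric $\partial_t\chi=\Delta\chi$ is a backward heat equation. The metric is not frozen, however. The leading part of the linearization of $F$ is $\chi\mapsto d*dJ\chi$, where $J$ is the derivative of $\Phi$. If $J$ were $*$, this would be $dd^*$ and the flow would be backward; if $J$ were $-*$, it would be $-dd^*$, the heat operator on closed forms. In fact $J=-*$ on a subbundle of rank $27$ of the rank $35$ bundle $\Lambda^4$, and $J$ is a positive multiple of $*$ on each of the two remaining summands. Closed perturbations of frequency $\xi$ take values in the $20$-dimensional space $\xi\wedge\Lambda^3$. We shall see in Section~\ref{sec:symbol} that the principal symbol is $-|\xi|^2$ on a $12$-dimensional subspace, $0$ on the $7$-dimensional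 subspace that comes from diffeomorphisms, and $+|\xi|^2$ on the line spanned by $\xi\wedge\varphi$.

Nineteen of the twenty directions thus behave as in a flow that is parabolic modulo diffeomorphisms, and one behaves as in the backward heat equation, which is solvable only for real-analytic data. This suggests a negative answer. It does not prove one. An indefinite symbol shows that the parabolic existence argument does not apply, whereas a negative answer must exclude every solution of a nonlinear system to which parabolic uniqueness and a priori estimates do not apply either.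

\subsection{Results}

Let $T^7=S^1\times T^6$ with $S^1=\mathbb R/\mathbb Z\ni r$ and $T^6=\mathbb C^3/\mathbb Z[i]^3$. With coordinates $z_j=x_j+iy_j$ on $\mathbb C^3$ let $\omega=\sum_j dx_j\wedge dy_j$ and $\Omega=dz_1\wedge dz_2\wedge dz_3$, and orient $T^7$ by $dr\wedge\omega^3/6$. For $f\colon S^1\to\mathbb C^*$ put
\[
\psi_f:=\tfrac12\omega^2-dr\wedge\operatorname{Im}(f\Omega).
\]
The answer to the question is no.

\begin{theorem}[Explicit non-existence]\label{thm:explicit}
Let $\theta_0\colon S^1\to\mathbb R$ be smooth but not real-analytic, for instance nonconstant and vanishing on a nonempty open interval. Then $\psi_0=\psi_{e^{i\theta_0}}$ is the dual $4$-form of a coclosed $\mathrm{G}_2$-structure on $T^7$ inducing the given orientation, and for no $\varepsilon>0$ is there a solution of the Laplacian coflow on $[0,\varepsilon)$ with initial value $\psi_0$.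
\end{theorem}

\begin{theorem}[Uniqueness]\label{thm:unique}
On any closed oriented $7$-manifold, two solutions on $[0,\varepsilon)$ with the same initial value coincide.
\end{theorem}

A subset of a topological space is \emph{meager} if it is a countable union of nowhere dense sets, and \emph{residual} if its complement is meager.

\begin{theorem}[Generic non-existence]\label{thm:generic}
Let $M$ be a closed oriented $7$-manifold, let $c\in H^4(M;\mathbb R)$, and suppose that
\[
\mathcal Z_c=\{\psi\in\Gamma(\Lambda^4_+): d\psi=0,\ [\psi]=c\}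
\]
is nonempty. Give $\mathcal Z_c$ the $C^\infty$ topology. The set of $\psi_0\in\mathcal Z_c$ for which a solution exists on some $[0,\varepsilon)$ is meager in $\mathcal Z_c$. Its complement is residual and dense.
\end{theorem}

For an immersion $\gamma\colon\mathbb R\to\mathbb C$ with parameter $r$ let $\partial_s=|\partial_r\gamma|^{-1}\partial_r$ be the arclength derivative, $\nu=i\,\partial_s\gamma$ the unit normal, and $\kappa$ the curvature, defined by $\partial_s^2\gamma=\kappa\nu$. Curve shortening flow is the equation $\partial_t\gamma=\kappa\nu$.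

\begin{theorem}[The family on $T^7$]\label{thm:family}
Let $f_0\colon S^1\to\mathbb C^*$ be smooth and let $\gamma_0\colon\mathbb R\to\mathbb C$ satisfy $\partial_r\gamma_0=f_0$. A solution of the Laplacian coflow with initial value $\psi_{f_0}$ exists for a short time if and only if $\gamma_0$ is the initial slice of a smooth family of immersions $\gamma_t\colon\mathbb R\to\mathbb C$, $t\in[0,\varepsilon)$, that solves the backward curve shortening flow $\partial_t\gamma=-\kappa\nu$ and has $\gamma_t(r+1)-\gamma_t(r)$ independent of $r$ and $t$.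
\end{theorem}

Theorem~\ref{thm:generic} does not depend on Theorem~\ref{thm:explicit} and answers the question a second time: on $T^7$ the space $\mathcal Z_c$ with $c=[\psi_1]$ is nonempty, so it contains initial data without a solution.

\subsection{The argument in brief}

Within the family $\psi_f$ the coflow is a backward parabolic equation in one space variable, and a solution forces its initial curvature to be real-analytic (Section~\ref{sec:torus}). This excludes solutions inside the family. To exclude all solutions we need to know that a solution keeps the symmetries of its initial value, and this is the role of Theorem~\ref{thm:unique}. For its proof we compute the symbol (Section~\ref{sec:symbol}) and bring the difference of two solutions into the form $\partial_tu=Su+{}$lower order terms, with $S$ symmetric, elliptic and indefinite (Section~\ref{sec:gauge}). For such an equation the frequency $(Su,u)/\|u\|^2$ is almost nondecreasing (Section~\ref{sec:frequency}). Read backward in time, this says that a difference cannot grow out of zero, which gives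 Theorems~\ref{thm:unique}, \ref{thm:explicit} and~\ref{thm:family} (Section~\ref{sec:unique}). Read forward in time, it says that a difference with large positive frequency grows very fast, which together with the Baire category theorem gives Theorem~\ref{thm:generic} (Section~\ref{sec:generic}).

\section{The family on $T^7$ and backward curve shortening}\label{sec:torus}

\subsection{The reduced equation}

For $f\colon S^1\to\mathbb C^*$ write $G=|f|$ and, locally, $f=Ge^{i\theta}$. The function $e^{i\theta}=f/|f|$, the operator $\partial_s:=G^{-1}\partial_r$ and the function $\kappa:=\partial_s\theta$ are defined on all of $S^1$.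

\begin{lemma}\label{lem:reduced}
For smooth $f\colon S^1\to\mathbb C^*$ the form $\psi_f$ is a closed section of $\Lambda^4_+$. For smooth $f\colon[0,\varepsilon)\times S^1\to\mathbb C^*$ the family $\psi_{f_t}$ is a solution of the coflow if and only if
\begin{equation}\label{eq:reduced}
\partial_tf=-\partial_r(i\kappa e^{i\theta}),\qquad\text{that is,}\qquad \partial_tG=\kappa^2G,\quad \partial_t\theta=-\partial_s^2\theta .
\end{equation}
In this case
\begin{equation}\label{eq:curvature}
\partial_t\kappa=-\partial_s^2\kappa-\kappa^3,\qquad [\partial_t,\partial_s]=-\kappa^2\partial_s .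
\end{equation}
\end{lemma}

\begin{proof}
Take the coframe formed by $\xi=G\,dr$ and the real and imaginary parts of $e^{i\theta}dz_1$, $dz_2$, $dz_3$. Its $2$-form is $\omega$, its complex $3$-form is $\Omega_\theta:=e^{i\theta}\Omega$, and it is positively oriented since $G>0$. By \eqref{eq:normal} the positive form $\varphi=G\,dr\wedge\omega+\operatorname{Re}\Omega_\theta$ has dual form $\frac12\omega^2-G\,dr\wedge\operatorname{Im}\Omega_\theta=\psi_f$, and $*\operatorname{Re}\Omega_\theta=-G\,dr\wedge\operatorname{Im}\Omega_\theta$. The form $\psi_f$ is closed because its coefficients depend on $r$ only and the nonconstant ones multiply $dr$. Next,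
\[
d\varphi=dr\wedge\operatorname{Re}(i\,\partial_r\theta\,\Omega_\theta)=\kappa\,(-G\,dr\wedge\operatorname{Im}\Omega_\theta),\qquad E(\psi_f)=*d\varphi=\kappa\operatorname{Re}\Omega_\theta=\operatorname{Im}(i\kappa e^{i\theta}\Omega).
\]
Hence $F(\psi_f)=dr\wedge\operatorname{Im}\bigl(\partial_r(i\kappa e^{i\theta})\,\Omega\bigr)$, while $\partial_t\psi_{f_t}=-dr\wedge\operatorname{Im}(\partial_tf\,\Omega)$. Since $\operatorname{Re}\Omega$ and $\operatorname{Im}\Omega$ are linearly independent, the flow is the first equation in \eqref{eq:reduced}. Dividing it by $e^{i\theta}$ gives $\partial_tG+iG\,\partial_t\theta=\kappa\,\partial_r\theta-i\,\partial_r\kappa$, whose real and imaginary parts are the other two equations. Finally $[\partial_t,\partial_s]=-G^{-2}\partial_tG\,\partial_r=-\kappa^2\partial_s$, and so $\partial_t\kappa=\partial_s\partial_t\theta-\kappa^2\partial_s\theta=-\partial_s^2\kappa-\kappa^3$.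
\end{proof}

The right-hand side of \eqref{eq:reduced} is an $r$-derivative, so it is natural to integrate $f$ to a plane curve, with speed $G$, tangent angle $\theta$ and curvature $\kappa$.

\begin{lemma}\label{lem:curve}
Let $f_0$ and $\gamma_0$ be as in Theorem~\ref{thm:family}. Equation \eqref{eq:reduced} has a smooth solution $f\colon[0,\varepsilon)\times S^1\to\mathbb C^*$ with initial value $f_0$ if and only if there is a family $\gamma_t$, $t\in[0,\varepsilon)$, as in Theorem~\ref{thm:family}.
\end{lemma}

\begin{proof}
If $\partial_r\gamma=f$, then $\partial_s\gamma=e^{i\theta}$ and $\partial_s^2\gamma=i\,\partial_s\theta\,e^{i\theta}$, so $\nu=ie^{i\theta}$ and $\partial_s\theta$ is the curvature of $\gamma$. Given $f$, let $p(t)$ solve $\dot p(t)=-(i\kappa e^{i\theta})(t,0)$, $p(0)=\gamma_0(0)$, and set $\gamma_t(r)=p(t)+\int_0^rf_t(\rho)\,d\rho$. Integrating \eqref{eq:reduced} from $0$ to $r$ gives $\partial_t\gamma=-i\kappa e^{i\theta}=-\kappa\nu$. The difference $\gamma_t(r+1)-\gamma_t(r)=\int_0^1f_t\,d\rho$ does not depend on $r$, and it does not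 depend on $t$ because $\partial_tf$ is the $r$-derivative of a periodic function. Conversely, given $\gamma_t$, the function $f_t=\partial_r\gamma_t$ is $1$-periodic and nowhere zero, and differentiating $\partial_t\gamma=-i\kappa e^{i\theta}$ in $r$ gives \eqref{eq:reduced}.
\end{proof}

\begin{example}\label{ex:solutions}
Some data admit solutions. If $\theta$ is constant, then $\kappa=0$ and $\psi_f$ is stationary for every positive function $G$; the curve is a straight line. If $f_0=G_0e^{2\pi ir}$ with a constant $G_0>0$, then $\kappa=2\pi/G$ and \eqref{eq:reduced} becomes $\partial_tG=4\pi^2/G$. So $f_t=\sqrt{G_0^2+8\pi^2t}\;e^{2\pi ir}$ is a solution for all $t\ge0$; the curve is an expanding circle.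
\end{example}

\subsection{Analyticity of the initial curvature}

The obstruction is already visible in the linearization of \eqref{eq:reduced} at the flat structure $f=1$, where a variation $\vartheta$ of the phase satisfies $\partial_t\vartheta=-\partial_r^2\vartheta$. Its Fourier coefficients obey $\widehat\vartheta(t,m)=e^{4\pi^2m^2t}\,\widehat\vartheta(0,m)$. If a smooth solution exists up to time $t>0$, then $|\widehat\vartheta(0,m)|\le e^{-4\pi^2m^2t}\sup|\vartheta(t,\cdot)|$, and $\vartheta(0,\cdot)$ is real-analytic. In other words, the initial value is the \emph{final} value of a forward heat flow, and the heat flow makes functions analytic. The nonlinear statement is the following. It concerns arclength derivatives, as it must: the stationary solutions of Example~\ref{ex:solutions} put no restriction on $G$.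

\begin{proposition}\label{prop:analytic}
Let $f\colon[0,\varepsilon)\times S^1\to\mathbb C^*$ be a smooth solution of \eqref{eq:reduced}. Then there are constants $C,R$ with $|\partial_s^n\kappa|\le CR^nn!$ on $\{0\}\times S^1$ for all $n\ge0$.
\end{proposition}

\begin{proof}
Let $\kappa_*=\sup|\kappa|$ over $[0,\varepsilon/2]\times S^1$, and put
\[
L=\tfrac12\kappa_*^2+1,\qquad \lambda=36L^2+5184L^3+1,\qquad \delta=\min\bigl(\tfrac\varepsilon2,\tfrac18,\tfrac1{2\lambda}\bigr).
\]
Reverse time: let $\tau=\delta-t\in[0,\delta]$, $k(\tau,r)=\kappa(\delta-\tau,r)$ and $k_n=\partial_s^nk$. By \eqref{eq:curvature}, $\partial_\tau k=k_2+k^3$ and $[\partial_\tau,\partial_s]=k^2\partial_s$. We know nothing about the size of $k_n$ at $\tau=0$ for $n\geq 1$. We therefore weight $k_n$ by $\tau^n/n!$, which removes these initial values, and bound all weighted derivatives at once by the maximum principle.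

\emph{Step 1: the equation for $k_n$.} Since $\partial_\tau\partial_s^n=\partial_s^n\partial_\tau+\sum_{j=0}^{n-1}\partial_s^j[\partial_\tau,\partial_s]\partial_s^{n-1-j}$,
\[
\partial_\tau k_n=k_{n+2}+R_n,\qquad R_n=\partial_s^n(k^3)+\sum_{j=0}^{n-1}\partial_s^j(k^2k_{n-j}).
\]
Fix $p,q,m\geq 0$ with $p+q+m=n$. By Leibniz' rule, $k_pk_qk_m$ occurs in $\partial_s^n(k^3)$ with coefficient $\frac{n!}{p!\,q!\,m!}$, and in $\partial_s^j(k\cdot k\cdot k_{n-j})$, for $p+q\le j\le n-1$, with coefficient $\binom{j}{p+q}\binom{p+q}{p}$. There is no such $j$ if $m=0$. If $m\ge1$, the identity $\sum_{j=p+q}^{n-1}\binom j{p+q}=\binom n{p+q+1}$ gives the total coefficient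
\[
\binom n{p+q+1}\binom{p+q}p=\frac{n!}{p!\,q!\,(p+q+1)\,(m-1)!}\le m\,\frac{n!}{p!\,q!\,m!}.
\]
With $y_n=\tau^n|k_n|/n!$ and $v_n=(n+1)y_n$ we obtain, pointwise,
\begin{equation}\label{eq:Rn}
\frac{\tau^n|R_n|}{n!}\le\sum_{p+q+m=n}y_p\,y_q\,v_m .
\end{equation}
The factor $m+1$ in $v_m$ is the price of the commutator. It has to be absorbed by the dissipation.

\emph{Step 2: the generating function.} Fix $n_0\in\mathbb N$ and set
\[
U=\frac12\sum_{n=0}^{n_0}v_n^2=\frac12\sum_{n=0}^{n_0}\frac{(n+1)^2\tau^{2n}}{n!^2}\,k_n^2,\qquad Y=\tau^{-2}\sum_{m=1}^{n_0}m^2v_m^2 .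
\]
Both functions are smooth on $[0,\delta]\times S^1$. From $(\partial_\tau-\partial_s^2)\frac12k_n^2=-k_{n+1}^2+k_nR_n$ we get, for $\tau>0$,
\begin{equation}\label{eq:U}
(\partial_\tau-\partial_s^2)U\le\sum_{n=1}^{n_0}\frac n\tau\,v_n^2-\sum_{n=0}^{n_0}\frac{(n+1)^2\tau^{2n}}{n!^2}\,k_{n+1}^2+\sum_{n=0}^{n_0}v_n\,(n+1)\frac{\tau^n|R_n|}{n!}.
\end{equation}
The first sum, which comes from differentiating the weights, is at most $\tau Y$, since $n\le n^2$. In the second sum the term with $m=n+1$ equals $m^4\tau^{-2}y_m^2=\frac{m^4}{(m+1)^2}\tau^{-2}v_m^2\ge\frac14m^2\tau^{-2}v_m^2$, so this sum is at least $\frac14Y$.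

For the third sum, let $\|a\|_\mu^2=\sum_{n\geq 0}(n+1)^2a_n^2$ for sequences $a$; the weight $n+1$ is chosen so that this norm controls convolutions. Cauchy--Schwarz gives $\|a\|_{\ell^1}\le\frac\pi{\sqrt6}\|a\|_\mu$. If $p+q=n$, then $n+1\le(p+1)+(q+1)$, so Young's inequality $\|a*b\|_{\ell^2}\le\|a\|_{\ell^2}\|b\|_{\ell^1}$ gives, for nonnegative sequences,
\[
\|a*b\|_\mu\le\|a\|_\mu\|b\|_{\ell^1}+\|a\|_{\ell^1}\|b\|_\mu\le\tfrac{2\pi}{\sqrt6}\|a\|_\mu\|b\|_\mu\le3\|a\|_\mu\|b\|_\mu .
\]
For $n\le n_0$ only indices up to $n_0$ occur in \eqref{eq:Rn}, so we may set $y_n=v_n=0$ for $n>n_0$. Then $\|y\|_\mu^2=2U$, and $\|v\|_\mu^2\le v_0^2+4\tau^2Y$ because $m+1\le2m$ for $m\ge1$. By \eqref{eq:Rn}, Cauchy--Schwarz and $v_0\le(2U)^{1/2}$, the third sum is at most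
\[
(2U)^{1/2}\,\|y*y*v\|_\mu\le9\,(2U)^{3/2}\bigl(v_0+2\tau Y^{1/2}\bigr)\le36U^2+18\tau(2U)^{3/2}Y^{1/2}\le36U^2+\tfrac18Y+5184\,\tau^2U^3,
\]
where the last step is $ab\le\frac18a^2+2b^2$. The coefficient of $Y$ in \eqref{eq:U} is now $\tau-\frac14+\frac18\le0$, and therefore
\begin{equation}\label{eq:Ufinal}
(\partial_\tau-\partial_s^2)U\le36U^2+5184U^3,\qquad U|_{\tau=0}=\tfrac12k^2|_{\tau=0}\le L-1 .
\end{equation}

\emph{Step 3: the maximum principle.} The function $U-(L-\frac12)-\lambda\tau$ is negative at $\tau=0$. Suppose it vanishes somewhere on $[0,\delta]\times S^1$, and let $(\tau_1,r_1)$ be a zero with smallest $\tau_1$. There $\partial_\tau U\ge\lambda$ and $U\le L$, since $\lambda\tau_1\le\frac12$. Moreover $r_1$ is a maximum point of $U(\tau_1,\cdot)$, so $\partial_rU=0$ and $\partial_s^2U=G^{-2}\partial_r^2U\le0$. Then \eqref{eq:Ufinal} gives $\lambda\le36L^2+5184L^3$, which is false. Hence $U\le L$ on $[0,\delta]\times S^1$, and neither $L$ nor $\delta$ depends on $n_0$. At $\tau=\delta$, that is $t=0$, we conclude $y_n\le v_n\le(2L)^{1/2}$,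 which is the claim with $C=(2L)^{1/2}$ and $R=\delta^{-1}$.
\end{proof}

\section{The symbol of the coflow}\label{sec:symbol}

This section is linear algebra on an oriented $7$-dimensional space $V$ with a fixed $\psi\in\Lambda^4_+$, $\varphi=\Phi(\psi)$, and the induced metric. We write $\Lambda^k=\Lambda^kV^*$.

\subsection{The derivative of $\Phi$}

For $a\in\mathfrak{gl}(V)$ and a form $\alpha$ let $a\cdot\alpha=\frac{d}{ds}\big|_{s=0}\exp(sa)^*\alpha$. For the rank one map $a=\eta\otimes X\colon v\mapsto\eta(v)X$ this is $a\cdot\alpha=\eta\wedge(X\lrcorner\alpha)$. Let $J=d\Phi_\psi\colon\Lambda^4\to\Lambda^3$. Differentiating $\Phi(\exp(sa)^*\psi)=\exp(sa)^*\varphi$ gives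
\begin{equation}\label{eq:equivariance}
J(a\cdot\psi)=a\cdot\varphi .
\end{equation}
We use two standard facts about $\mathrm{G}_2$. First, it acts transitively on the unit sphere, so every unit covector $\xi$ is the first member of an adapted basis. Second, there is an orthogonal splitting $\Lambda^3=\Lambda^3_1\oplus\Lambda^3_7\oplus\Lambda^3_{27}$, indexed by dimension, whose summands are the images under $a\mapsto a\cdot\varphi$ of the multiples of the identity, of the skew maps and of the traceless symmetric maps; moreover $\Lambda^3_7=\{X\lrcorner\psi:X\in V\}$. Put $\Lambda^4_k=*\Lambda^3_k$. Then $\Lambda^4_1=\mathbb R\psi$ and $\Lambda^4_7=\{\eta\wedge\varphi:\eta\in V^*\}$, because $*(X\lrcorner\psi)=\pm X^\flat\wedge\varphi$.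

\begin{lemma}\label{lem:J}
If $\chi=\chi_1+\chi_7+\chi_{27}$ with $\chi_k\in\Lambda^4_k$, then $J\chi=*\bigl(\frac34\chi_1+\chi_7-\chi_{27}\bigr)$.
\end{lemma}

\begin{proof}
If $a$ is skew, $\exp(sa)$ commutes with $*$, so $a\cdot\psi=*(a\cdot\varphi)$ and \eqref{eq:equivariance} gives $J=*$ on $\Lambda^4_7$. If $a$ is symmetric with eigenvalues $\lambda_j$ in an orthonormal basis $e^j$, it multiplies the monomial $e^I$ by $\sum_{j\in I}\lambda_j$ and the complementary monomial by $\operatorname{tr}a-\sum_{j\in I}\lambda_j$. Thus $a\cdot\psi=*(\operatorname{tr}a\,\varphi-a\cdot\varphi)$. For traceless $a$ this gives $J=-*$ on $\Lambda^4_{27}$. For $a=\mathrm{Id}$ we have $a\cdot\varphi=3\varphi$ and $a\cdot\psi=4\psi$, so $J\psi=\frac34*\psi$.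
\end{proof}

\subsection{The space $\xi\wedge\Lambda^3$}

Fix a unit covector $\xi$ and an adapted basis starting with $\xi$. Let $W=\ker\xi$, and regard forms on $W$ as forms on $V$ annihilated by $\xi^\sharp\lrcorner$. The map $\zeta\mapsto\xi\wedge\zeta$ is an isometry of $\Lambda^3W^*$ onto $\xi\wedge\Lambda^3$. Each of $\operatorname{Re}\Omega$ and $\operatorname{Im}\Omega$ is a signed sum of four monomials containing exactly one of $x^j,y^j$ for every $j$, and the eight monomials are distinct. For a basis covector $\eta$ of $W^*$, the form $\eta\wedge\omega$ is a sum of two monomials, each consisting of $\eta$ and a pair $x^j\wedge y^j$. Comparing monomials, we find $|\operatorname{Re}\Omega|^2=|\operatorname{Im}\Omega|^2=4$, $\langle\eta\wedge\omega,\eta'\wedge\omega\rangle=2\langle\eta,\eta'\rangle$ for $\eta,\eta'\in W^*$, and an orthogonal splitting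
\[
\Lambda^3W^*=\mathbb R\operatorname{Re}\Omega\oplus\mathbb R\operatorname{Im}\Omega\oplus(W^*\wedge\omega)\oplus\Lambda_{12},
\]
where $\Lambda_{12}$ is defined as the orthogonal complement of the first three summands. Since $\xi\wedge\varphi=\xi\wedge\operatorname{Re}\Omega$, we have $|\xi\wedge\varphi|^2=4|\xi|^2$ for every covector $\xi$.

Let $\iota\colon V\to\Lambda^3$, $\iota X=X\lrcorner\psi$, with adjoint $\iota^*$. On $M$, Cartan's formula gives $\mathcal L_X\psi=d(\iota X)$ for closed $\psi$, so the forms $\xi\wedge\iota X$ are the directions in $\xi\wedge\Lambda^3$ that come from diffeomorphisms. Write $X=X_\xi\xi^\sharp+X_0$ with $X_0\in W$. By \eqref{eq:normal},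
\begin{equation}\label{eq:zeta}
\iota X=\zeta_X+\xi\wedge(X_0\lrcorner\operatorname{Im}\Omega),\qquad \zeta_X:=-X_\xi\operatorname{Im}\Omega+(X_0\lrcorner\omega)\wedge\omega\in\Lambda^3W^* .
\end{equation}
As $X_0\mapsto X_0\lrcorner\omega$ is an isometry $W\to W^*$, the map $X\mapsto\zeta_X$ is an isomorphism of $V$ onto $\mathbb R\operatorname{Im}\Omega\oplus(W^*\wedge\omega)$. In particular $\iota$ is injective. For $\zeta\in\Lambda^3W^*$ we have $\langle\iota^*\zeta,X\rangle=\langle\zeta,\zeta_X\rangle$ and $\langle\xi\wedge\zeta,\psi\rangle=-\langle\zeta,\operatorname{Im}\Omega\rangle$. Hence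
\begin{equation}\label{eq:iotastar}
\iota^*\zeta_X=4X_\xi\xi^\sharp+2X_0,\qquad\langle\xi\wedge\zeta_X,\psi\rangle=4X_\xi,
\end{equation}
and both $\iota^*\zeta$ and $\langle\xi\wedge\zeta,\psi\rangle$ vanish for $\zeta\in\mathbb R\operatorname{Re}\Omega\oplus\Lambda_{12}$.

\begin{lemma}\label{lem:A}
Define $A_\xi\colon\Lambda^3W^*\to\Lambda^3W^*$ by $A_\xi\zeta=-*\bigl(\xi\wedge J(\xi\wedge\zeta)\bigr)$. Then $A_\xi=0$ on $\{\zeta_X\}$, $A_\xi=1$ on $\mathbb R\operatorname{Re}\Omega$, and $A_\xi=-1$ on $\Lambda_{12}$.
\end{lemma}

\begin{proof}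
The form $A_\xi\zeta$ lies in $\Lambda^3W^*$ because $\xi^\sharp\lrcorner*\alpha=\pm*(\xi\wedge\alpha)$ vanishes for $\alpha\in\xi\wedge\Lambda^3$. By \eqref{eq:equivariance} with $a=\xi\otimes X$, $J(\xi\wedge\zeta_X)=J(\xi\wedge\iota X)=\xi\wedge(X\lrcorner\varphi)$, so $A_\xi\zeta_X=0$. For $\chi=\xi\wedge\zeta$ and $\chi'=\xi\wedge\zeta'$, Lemma~\ref{lem:J} gives
\[
\langle A_\xi\zeta,\zeta'\rangle\operatorname{vol}=\zeta'\wedge*A_\xi\zeta=-\zeta'\wedge\xi\wedge J\chi=\chi'\wedge J\chi=\bigl\langle\chi',\tfrac34\chi_1+\chi_7-\chi_{27}\bigr\rangle\operatorname{vol}.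
\]
If $\zeta=\operatorname{Re}\Omega$, then $\chi=\xi\wedge\varphi\in\Lambda^4_7$, the right-hand side is $\langle\zeta,\zeta'\rangle\operatorname{vol}$, and $A_\xi\zeta=\zeta$. If $\zeta\in\Lambda_{12}$, then $\chi$ is orthogonal to $\psi$, to $\xi\wedge\varphi$, and to $\eta\wedge\varphi=-\xi\wedge\eta\wedge\omega+\eta\wedge\operatorname{Re}\Omega$ for $\eta\in W^*$. So $\chi\in\Lambda^4_{27}$ and $A_\xi\zeta=-\zeta$.
\end{proof}

\begin{remark}
The family $\psi_f$ moves only in the backward and the diffeomorphism directions. At $f=1$ and $\xi=dr$, a variation $i\vartheta$ of $f$ changes $\psi_f$ by $-\vartheta\,dr\wedge\operatorname{Re}\Omega=-\vartheta\,\xi\wedge\varphi$, and a real variation $\varrho$ changes it by $-\varrho\,dr\wedge\operatorname{Im}\Omega=\xi\wedge\zeta_X$ with $X=\varrho\,\partial_r$.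
\end{remark}

\section{The difference of two solutions}\label{sec:gauge}

\subsection{Analytic conventions}

The principal symbol $\sigma_{\mathcal A}(\xi)$ of a differential operator $\mathcal A$ is obtained from the top-order part by $\partial_a\mapsto i\xi_a$. Thus $\sigma_d(\xi)=i\xi\wedge$, $\sigma_{d^*}(\xi)=-i\xi^\sharp\lrcorner$, and $-\Delta$, $-\nabla^*\nabla$ have symbol $-|\xi|^2$. Negative symbols are forward parabolic.

Fix a background metric $\bar g$ with Levi-Civita connection $\bar\nabla$, and let $\bar\Delta=\bar\nabla^*\bar\nabla$ on tensor fields. The $C^j$ norms are those of $\bar g$ and $\bar\nabla$. For $s\in\mathbb Z$ let $\|a\|_{H^s}^2=((1+\bar\Delta)^sa,a)_{L^2(\bar g)}$. Expanding in eigensections of $\bar\Delta$ and applying Cauchy--Schwarz gives $\|a\|_{H^s}^2\le\|a\|_{H^{s-j}}\|a\|_{H^{s+j}}$. We use the following textbook facts on a closed manifold. A differential operator of order $j$ is bounded from $H^s$ to $H^{s-j}$ for every $s\in\mathbb Z$, with norm controlled by finitely many derivatives of its coefficients. In dimension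 $7$, $H^5\subset C^1$. An elliptic operator $\mathcal A$ of order $2$ satisfies $\|a\|_{H^2}\le C(\|\mathcal Aa\|_{L^2}+\|a\|_{L^2})$. An operator $\mathcal A$ of order $2j$ with positive definite symbol satisfies G\r{a}rding's inequality $(\mathcal Aa,a)_{L^2}\ge c\|a\|_{H^j}^2-C\|a\|_{L^2}^2$. If $\mathcal A_t$ depends smoothly on $t\in[0,T]$, the last two estimates hold uniformly in $t$: the norm of $\mathcal A_t-\mathcal A_{t_0}$ from $H^2$ to $L^2$, respectively from $H^j$ to $H^{-j}$, tends to $0$ as $t\to t_0$, so the estimate at $t_0$ persists near $t_0$ after a change of constants, and $[0,T]$ is compact.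

Fix a solution $\psi=\psi_t$ on $[0,T]$, with $\varphi$, $g=g_t$, $\nabla$, $*$ induced by $\psi_t$. All operators introduced in the next two subsections are built from $\psi$ alone, and their coefficients are smooth on $[0,T]\times M$.

\subsection{Removing the kernel of the symbol}

Let $P$ be the linearization of $F$ at $\psi_t$. Varying $\Phi(\psi)$ in \eqref{eq:flow} contributes $d*dJ\chi$, and varying $*_\psi$ contributes $d$ of a zeroth-order expression in $\chi$. So $P\chi=d*dJ\chi+{}$(first order), and for $|\xi|=1$
\[
\sigma_P(\xi)(\xi\wedge\zeta)=-\xi\wedge*\bigl(\xi\wedge J(\xi\wedge\zeta)\bigr)=\xi\wedge A_\xi\zeta .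
\]
The kernel $\{\xi\wedge\zeta_X\}$ found in Lemma~\ref{lem:A} reflects invariance under diffeomorphisms: differentiating $F(h_s^*\psi)=h_s^*F(\psi)$ along the flow $h_s$ of a vector field $X$, at a fixed time $t$, gives
\begin{equation}\label{eq:natural}
P(\mathcal L_X\psi)=\mathcal L_XF(\psi).
\end{equation}
To remove the kernel we add to $P$ a term $\mathcal L_{V(\chi)}\psi$, where $V$ is a first-order operator from $4$-forms to vector fields. We want $\sigma_V$ to invert $X\mapsto\xi\wedge\zeta_X$ and to vanish on the complement. The formal adjoint $\iota^*d^*$ of $X\mapsto d(\iota X)$ has the second property, but by \eqref{eq:iotastar} it weights $X_\xi$ and $X_0$ differently. A gradient term corrects this. Set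
\[
V(\chi):=-\tfrac12\iota^*d^*\chi-\tfrac14\nabla\langle\chi,\psi\rangle .
\]
For $|\xi|=1$ and $\zeta\in\Lambda^3W^*$, $\sigma_V(\xi)(\xi\wedge\zeta)=i\bigl(\frac12\iota^*\zeta-\frac14\langle\xi\wedge\zeta,\psi\rangle\xi^\sharp\bigr)$. By \eqref{eq:iotastar} this is $i(2X_\xi\xi^\sharp+X_0-X_\xi\xi^\sharp)=iX$ for $\zeta=\zeta_X$, and it is $0$ for $\zeta\in\mathbb R\operatorname{Re}\Omega\oplus\Lambda_{12}$. Since $\psi$ is closed, $X\mapsto\mathcal L_X\psi=d(\iota X)$ has symbol $X\mapsto i\xi\wedge\zeta_X$. Composing in one order and using homogeneity in $\xi$ gives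
\begin{equation}\label{eq:VL}
V(\mathcal L_X\psi)=-\nabla^*\nabla X+\text{(first order)}.
\end{equation}
Composing in the other order gives the symbol of $\chi\mapsto\mathcal L_{V(\chi)}\psi$. With $\widehat P\chi:=P\chi+\mathcal L_{V(\chi)}\psi$, the symbols act on $\xi\wedge\Lambda^3$, $|\xi|=1$, as follows.
\begin{center}
\begin{tabular}{lcccc}
subspace & dimension & $P$ & $\chi\mapsto\mathcal L_{V(\chi)}\psi$ & $\widehat P$\\ \hline
$\mathbb R\,\xi\wedge\varphi$ & $1$ & $+1$ & $0$ & $+1$\\
$\{\xi\wedge\zeta_X\}$ & $7$ & $0$ & $-1$ & $-1$\\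
$\xi\wedge\Lambda_{12}$ & $12$ & $-1$ & $0$ & $-1$
\end{tabular}
\end{center}

\subsection{A symmetric elliptic operator}

The table describes $\widehat P$ only on $\xi\wedge\Lambda^3$, that is, on closed forms. Energy estimates are easier for an operator that is symmetric and elliptic on all $4$-forms. Let $\mathcal Th=dh\wedge\varphi$ for functions $h$, and
\[
S_0:=-\Delta+\tfrac12\mathcal T\mathcal T^*\quad\text{on }\Omega^4(M),
\]
with the adjoint taken in $L^2(g_t)$. This operator is formally self-adjoint, with symbol $-|\xi|^2+\frac12\,\xi\wedge\varphi\,\langle\xi\wedge\varphi,\cdot\rangle$. Since $|\xi\wedge\varphi|^2=4|\xi|^2$, the symbol is $+|\xi|^2$ on $\xi\wedge\varphi$ and $-|\xi|^2$ on its orthogonal complement in $\Lambda^4$. So $S_0$ is elliptic, and $\sigma_{S_0}(\xi)=\sigma_{\widehat P}(\xi)$ on $\xi\wedge\Lambda^3$. The next lemma turns this agreement of symbols into an identity of operators on closed forms, by factoring the second-order part of the difference through $d$.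

\begin{lemma}\label{lem:division}
There is a first-order differential operator $\mathcal B$ with coefficients smooth on $[0,T]\times M$ such that $\widehat P\chi=S_0\chi+\mathcal B\chi$ for all closed $\chi\in\Omega^4(M)$.
\end{lemma}

\begin{proof}
Write $(\widehat P-S_0)\chi=p^{ab}\nabla_a\nabla_b\chi+{}$(lower order) with $p^{ab}=p^{ba}\in\operatorname{End}\Lambda^4$, in a local frame $e_a$ with dual frame $e^a$, and let $p(\xi)=p^{ab}\xi_a\xi_b$. Then $p(\xi)(\xi\wedge\zeta)=0$ for all $\xi$ and all $\zeta\in\Lambda^3$. Differentiating in $\xi_a$ gives $\partial_ap(\xi)(\xi\wedge\zeta)=-p(\xi)(e^a\wedge\zeta)$. For $\eta\in\Lambda^5$ put $c(\xi)\eta=\frac16\sum_a\partial_ap(\xi)(e_a\lrcorner\eta)$. This does not depend on the frame and is linear in $\xi$, say $c(\xi)=c^b\xi_b$. Using $e_a\lrcorner(\xi\wedge\chi)=\xi_a\chi-\xi\wedge(e_a\lrcorner\chi)$, Euler's identity $\sum_a\xi_a\partial_ap=2p$, and $\sum_ae^a\wedge(e_a\lrcorner\chi)=4\chi$ on $4$-forms, we obtain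
\[
c(\xi)(\xi\wedge\chi)=\tfrac16\Bigl(2p(\xi)\chi+p(\xi)\sum_ae^a\wedge(e_a\lrcorner\chi)\Bigr)=p(\xi)\chi .
\]
Hence $\chi\mapsto c^b\nabla_b\,d\chi$ has the same second-order symbol as $\widehat P-S_0$, and $\mathcal B\chi:=(\widehat P-S_0)\chi-c^b\nabla_bd\chi$ is of first order.
\end{proof}

Put $S=S_0+\frac12(\mathcal B+\mathcal B^*)$ and $K=\frac12(\mathcal B-\mathcal B^*)$, with adjoints in $L^2(g_t)$. Then $S$ is symmetric and elliptic of second order with the symbol of $S_0$, the operator $K$ is skew and of first order, and $\widehat P=S+K$ on closed forms. With $\|\cdot\|$ and $(\cdot,\cdot)$ the norm and product of $L^2(g_t)$, which are uniformly equivalent to those of $L^2(\bar g)$, we have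
\begin{equation}\label{eq:elliptic}
\|u\|_{H^2}\le C(\|Su\|+\|u\|)\qquad\text{for all }t\in[0,T],\ u\in\Omega^4(M).
\end{equation}

\subsection{The gauge vector field}

The gauge will be a vector field that solves a linear forward parabolic system, so its existence is not in question. We include the short proof.

\begin{lemma}\label{lem:parabolic}
Let $\mathcal A_t$, $t\in[0,T]$, be second-order operators on vector fields with coefficients smooth on $[0,T]\times M$ and symbol $-|\xi|^2_{g_t}\mathrm{Id}$, and let $Z_t$ be a smooth family of vector fields. Then $\partial_tX=\mathcal A_tX+Z_t$, $X(0)=0$, has a unique solution that is smooth on $[0,T]\times M$.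
\end{lemma}

\begin{proof}
Let $\Pi_j$ be the $L^2(\bar g)$-orthogonal projection onto the span of the first $j$ eigenfields of $\bar\Delta$. It commutes with $\bar\Delta$ and has norm at most $1$ on every $H^m$. Let $X_j$ solve the linear ordinary differential equation $\partial_tX_j=\Pi_j(\mathcal A_tX_j+Z_t)$, $X_j(0)=0$, in the image of $\Pi_j$. For $m\ge0$,
\[
\tfrac{d}{dt}\|X_j\|_{H^m}^2=2\bigl((1+\bar\Delta)^mX_j,\mathcal A_tX_j+Z_t\bigr)_{L^2(\bar g)} .
\]
The operator $-(1+\bar\Delta)^m\mathcal A_t$ has symbol $|\xi|_{\bar g}^{2m}|\xi|_{g_t}^2\mathrm{Id}$, so by G\r{a}rding's inequality the right-hand side is at most $C\|X_j\|_{L^2}^2+2\|X_j\|_{H^m}\|Z_t\|_{H^m}$. By Gronwall's inequality $\|X_j(t)\|_{H^m}$ is bounded uniformly in $j$ and $t$, for every $m$. Differentiating the equation in $t$ and using induction, the same holds for all time derivatives. By Sobolev embedding and the Arzel\`a--Ascoli theorem, a subsequence converges in $C^\infty([0,T]\times M)$, and the limit solves the equation because $\Pi_j\to\mathrm{Id}$ strongly in $L^2$. The estimate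 with $m=0$ and $Z=0$, applied to the difference of two solutions, gives uniqueness.
\end{proof}

Let $\tilde\psi$ be a second solution on $[0,T]$ and let $w=\tilde\psi-\psi$, a closed form. We assume, for a compact set $\mathcal C\subset\Lambda^4_+$ and a number $b$,
\begin{equation}\label{eq:H}
\psi_t(x)+s\,w_t(x)\in\mathcal C\ \ \text{for all }t\in[0,T],\ x\in M,\ s\in[0,1];\qquad \sup_{t\in[0,T]}\|w_t\|_{C^{12}}\le b .
\end{equation}
From now on $C$ denotes constants that depend only on $\bar g$, on $\psi$ on $[0,T]$, and on $\mathcal C$ and $b$. They do not depend on $\tilde\psi$ in any other way.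

Let $Q=F(\psi+w)-F(\psi)-Pw$, so that $\partial_tw=Pw+Q$. We want to replace $P$ by $\widehat P$. To this end we subtract from $w$ an infinitesimal diffeomorphism. Let $X$ be any family of vector fields and $u=w-\mathcal L_X\psi$, again a closed form. By \eqref{eq:natural},
\[
\partial_tu=Pw+Q-\mathcal L_XF(\psi)-\mathcal L_{\partial_tX}\psi=Pu-\mathcal L_{\partial_tX}\psi+Q .
\]
The required choice is $\partial_tX=-V(u)$, that is,
\begin{equation}\label{eq:gauge}
\partial_tX=V(\mathcal L_X\psi)-V(w),\qquad X(0)=0 .
\end{equation}
By \eqref{eq:VL} and Lemma~\ref{lem:parabolic} this has a smooth solution on $[0,T]\times M$. Since $u$ is closed, Lemma~\ref{lem:division} applies, and we arrive at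
\begin{equation}\label{eq:system}
\partial_tu=Su+Ku+Q,\qquad\partial_tX=-V(u),\qquad u(0)=w(0),\quad X(0)=0 .
\end{equation}

The system is not closed in $u$, because $Q$ depends on $w=u+\mathcal L_X\psi$, and $Q$ contains second derivatives of $w$. Two observations resolve this. The equation $\partial_tX=-V(u)$ loses one derivative, so $\|u\|$ controls the growth of $X$ in $H^{-1}$, and these two norms control $w$ in $H^{-2}$. On the other hand $Q$ is quadratic in $w$, so interpolation lets us measure one factor in $H^{-2}$ and the other in a high norm that \eqref{eq:H} bounds. This is the only use of the exponent $12=2\cdot5+2$.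

\begin{lemma}\label{lem:Q}
Under \eqref{eq:H}, $\|Q\|\le C(\|u\|+\|X\|_{H^{-1}})$ and $\|V(u)\|_{H^{-1}}\le C\|u\|$.
\end{lemma}

\begin{proof}
The second estimate holds because $V$ is of first order. For the first, note that in $\bar g$-orthonormal oriented frames $\Phi$ is a fixed map that commutes with $SO(7)$, so $\bar\nabla(\Phi(\alpha))=d\Phi_\alpha(\bar\nabla\alpha)$ for sections $\alpha$ of $\Lambda^4_+$. As $d$ is the skew part of $\bar\nabla$, we can write $E(\alpha)=\Theta(\alpha)\bar\nabla\alpha$, where $\Theta$ is a smooth fiber map from $\Lambda^4_+$ to $\operatorname{Hom}(T^*M\otimes\Lambda^4,\Lambda^3)$. Then $Q=dq$ with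
\[
q=\bigl[\Theta(\psi+w)-\Theta(\psi)-d\Theta_\psi(w)\bigr]\bar\nabla\psi+\bigl[\Theta(\psi+w)-\Theta(\psi)\bigr]\bar\nabla w .
\]
By Taylor's formula the brackets equal $\int_0^1(1-s)\,d^2\Theta_{\psi+sw}(w,w)\,ds$ and $\int_0^1d\Theta_{\psi+sw}(w)\,ds$. By \eqref{eq:H} the derivatives of $\Theta$ are bounded along $\psi+sw$, and so is $\bar\nabla(\psi+sw)$. Differentiating once under the integrals gives
\[
|q|+|\bar\nabla q|\le C\bigl(|w|+|\bar\nabla w|\bigr)\bigl(|w|+|\bar\nabla w|+|\bar\nabla^2w|\bigr).
\]
Therefore
\[
\|Q\|\le C\|w\|_{C^1}\|w\|_{H^2}\le C\|w\|_{H^5}^2\le C\|w\|_{H^{-2}}\|w\|_{H^{12}}\le C\|w\|_{H^{-2}} .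
\]
Finally $\|w\|_{H^{-2}}\le\|u\|_{H^{-2}}+\|\mathcal L_X\psi\|_{H^{-2}}\le C(\|u\|+\|X\|_{H^{-1}})$, since $X\mapsto\mathcal L_X\psi$ is of first order.
\end{proof}

\section{The frequency inequality}\label{sec:frequency}

\subsection{A model}\label{subsec:model}

The usual energy estimate fails for \eqref{eq:system}, because $(Su,u)$ is not bounded above by a multiple of $\|u\|^2$. What replaces it can be seen on the circle. Let $u=(u_1,u_2)$ solve $\partial_tu_1=\partial_r^2u_1$, $\partial_tu_2=-\partial_r^2u_2$, that is, $\partial_tu=Su$ with $S=\operatorname{diag}(\partial_r^2,-\partial_r^2)$, symmetric and unbounded in both directions. Put $D=\|u\|^2$ and, where $D>0$, $N=(Su,u)/D$. Then $D'=2ND$ and $(Su,u)'=2\|Su\|^2$, so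
\[
N'=\frac{2\|Su\|^2}{D}-2N^2=\frac{2\|Su-Nu\|^2}{D}\ge0 .
\]
Only the symmetry of $S$ was used. Two consequences follow.

If $D(t_1)>0$, then $N(t)\le N(t_1)$ for $t<t_1$ as long as $D>0$, so $D(t)\ge D(t_1)e^{-2|N(t_1)|(t_1-t)}$, and $D$ cannot reach zero at an earlier time. Hence $u(0)=0$ implies $u\equiv0$.

If $u(0)=(0,k^{-l-1}\cos2\pi kr)$, which tends to $0$ in $C^l$ as $k\to\infty$, then $D(0)=\frac12k^{-2l-2}$ and $N(0)=4\pi^2k^2$, so $D(T)\ge\frac12k^{-2l-2}e^{8\pi^2k^2T}$. For large $k$, two solutions bounded by a given constant on $[0,T]$ cannot differ initially by such a function. Since $D(0)$ and $N(0)$ depend continuously on $u(0)$ in $C^2$, they cannot differ by a function sufficiently close to it either. So the initial values of solutions with a given bound on $[0,T]$ are nowhere dense.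

In the model the two components could be treated separately. For the coflow the backward line $\mathbb R\,\xi\wedge\varphi$ depends on $\xi$, and the frequency argument has the advantage that it needs no splitting.

\subsection{The inequality}

We return to \eqref{eq:system}. Let $(\cdot,\cdot)_{H^{-1}}$ be the inner product of $H^{-1}$, which does not depend on $t$, and set
\[
D=\|u\|^2+\|X\|_{H^{-1}}^2,\qquad I=(Su,u),\qquad N=I/D\ \text{ where }D>0 .
\]
The term $\|X\|_{H^{-1}}^2$ is included so that Lemma~\ref{lem:Q} reads $\|Q\|\le CD^{1/2}$. Compared with the model there are three error terms: the time dependence of $S$ and of the inner product, the remainder $Q$, and the first-order term $K$. They must be bounded by a small multiple of the good term plus a quantity \emph{linear} in $|N|$; an error of size $N^2$ would allow $N$ to become infinite in finite time. For $K$ this is where skewness enters, and ellipticity of $S$ is what converts derivatives of $u$ into $\|Su\|$.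

\begin{proposition}\label{prop:frequency}
Under \eqref{eq:H} there is a constant $C_0$, depending only on $\bar g$, on $\psi$ on $[0,T]$, and on $\mathcal C$ and $b$, such that wherever $D>0$
\begin{align}
|D'-2ND|&\le C_0D,\label{eq:Dprime}\\
N'&\ge-C_0(1+|N|).\label{eq:Nprime}
\end{align}
\end{proposition}

\begin{proof}
Let $\mu_t$ be the self-adjoint bundle map with $\frac d{dt}(\alpha,\beta)=(\mu_t\alpha,\beta)$ for time-independent $4$-forms $\alpha,\beta$. Since $(Ku,u)=0$, \eqref{eq:system} gives
\[
D'=2I+2(Q,u)+(\mu_tu,u)-2(V(u),X)_{H^{-1}} .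
\]
By Lemma~\ref{lem:Q} the last three terms are bounded by $CD$, which is \eqref{eq:Dprime}.

Let $\dot S$ be the second-order operator obtained by differentiating the coefficients of $S$ in $t$. By the symmetry of $S$,
\[
I'=2(Su,\partial_tu)+e=2\|Su\|^2+2(Su,Ku)+2(Su,Q)+e,\qquad e:=(\dot Su,u)+(\mu_tSu,u),
\]
and $|e|\le C(\|Su\|+\|u\|)\|u\|$ by \eqref{eq:elliptic}. Define $\rho\ge0$ by
\[
\rho^2=\|Su-Nu\|^2+N^2\|X\|_{H^{-1}}^2=\|Su\|^2-2NI+N^2D=\|Su\|^2-N^2D .
\]
Since $N'=I'/D-ND'/D$ and $|ND'/D-2N^2|\le C|N|$ by \eqref{eq:Dprime},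
\begin{equation}\label{eq:Nexp}
N'\ge\frac{2\rho^2-2|(Su,Ku)|-2|(Su,Q)|-|e|}{D}-C|N| .
\end{equation}
We use $\|Su\|\le\rho+|N|\|u\|$ and $\|u\|^2\le D$. For every $\delta>0$,
\begin{equation}\label{eq:basic}
(\|Su\|+\|u\|)\|u\|\le\rho\|u\|+(1+|N|)\|u\|^2\le\delta\rho^2+C_\delta(1+|N|)D,
\end{equation}
which bounds $|e|$. In the same way $|(Su,Q)|\le C(\rho+|N|D^{1/2})D^{1/2}\le\delta\rho^2+C_\delta(1+|N|)D$. For the remaining term, $(u,Ku)=0$ allows us to replace $Su$ by $Su-Nu$:
\[
|(Su,Ku)|=|(Su-Nu,Ku)|\le C\rho\|u\|_{H^1}\le\delta\rho^2+C_\delta\|u\|_{H^1}^2 .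
\]
By interpolation, \eqref{eq:elliptic} and \eqref{eq:basic} with another parameter $\delta'$,
\[
\|u\|_{H^1}^2\le C\|u\|\,\|u\|_{H^2}\le C\|u\|(\|Su\|+\|u\|)\le C\delta'\rho^2+C_{\delta'}(1+|N|)D .
\]
Choose $\delta$ small and then $\delta'$ so small that all multiples of $\rho^2$ among the error terms add up to at most $\rho^2$. Then \eqref{eq:Nexp} gives $N'\ge\rho^2/D-C(1+|N|)$.
\end{proof}

On an interval where $D>0$ and $N\ge0$, \eqref{eq:Nprime} says that $e^{C_0t}(1+N)$ is nondecreasing. This is the form in which it is used below.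

\section{Uniqueness and the counterexamples on $T^7$}\label{sec:unique}

\begin{proof}[Proof of Theorem~\ref{thm:unique}]
Let $\psi,\tilde\psi$ be solutions on $[0,\varepsilon)$ with the same initial value. The set of $t$ with $\psi=\tilde\psi$ on $[0,t]$ is nonempty and closed in $[0,\varepsilon)$. To see that it is open, it suffices, after a time shift, to show that $w(0)=0$ implies $w=0$ on some $[0,T]$ with $T>0$. Since $w$ is smooth up to $t=0$ and $w(0)=0$, condition \eqref{eq:H} holds on $[0,T]$ for small $T$ and suitable $\mathcal C$, $b$. By \eqref{eq:system}, $D(0)=0$.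

Suppose $D(t_1)>0$ for some $t_1\in(0,T]$, and let $t_0=\sup\{t<t_1:D(t)=0\}$. Then $D(t_0)=0$ and $D>0$ on $(t_0,t_1]$. We claim that
\[
N\le C_*:=e^{C_0T}(1+|N(t_1)|)\qquad\text{on }(t_0,t_1].
\]
Let $t\in(t_0,t_1)$ with $N(t)>0$, and let $t_2$ be the first zero of $N$ in $(t,t_1]$, or $t_2=t_1$ if there is none. On $[t,t_2]$ we have $N\ge0$, so $1+N(t)\le e^{C_0(t_2-t)}(1+N(t_2))\le C_*$, because $N(t_2)$ is $0$ or $N(t_1)$. This proves the claim. By \eqref{eq:Dprime}, $D'\le(2C_*+C_0)D$ on $(t_0,t_1]$, so $D(t)\ge D(t_1)e^{-(2C_*+C_0)(t_1-t)}$. Letting $t\downarrow t_0$ contradicts $D(t_0)=0$. Hence $D\equiv0$ on $[0,T]$, so $u=0$, $X=0$ and $w=u+\mathcal L_X\psi=0$.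
\end{proof}

\begin{corollary}\label{cor:symmetry}
If $h$ is an orientation-preserving diffeomorphism of $M$ with $h^*\psi_0=\psi_0$, then $h^*\psi_t=\psi_t$ for every solution $\psi_t$ with initial value $\psi_0$.
\end{corollary}

\begin{proof}
The family $h^*\psi_t$ is a solution with the same initial value.
\end{proof}

We now show that the family $\psi_f$ is cut out by its symmetries. Translations of $T^6$ reduce the problem to one space variable. The form $\psi_f$ is locally invariant under all of $SU(3)$, but only elements that preserve the lattice act on $T^7$, so we look for a finite subgroup with the same invariant $3$-forms.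

\begin{lemma}\label{lem:reduction}
Let $f_0\colon S^1\to\mathbb C^*$ be smooth and let $\psi_t$, $t\in[0,\varepsilon)$, be any solution on $T^7$ with initial value $\psi_{f_0}$. Then $\psi_t=\psi_{f_t}$ for a smooth solution $f\colon[0,\varepsilon)\times S^1\to\mathbb C^*$ of \eqref{eq:reduced} with initial value $f_0$.
\end{lemma}

\begin{proof}
Let $\Gamma\subset SU(3)$ be generated by $h_1=\operatorname{diag}(i,-i,1)$ and $h_2=\operatorname{diag}(1,i,-i)$. It preserves $\mathbb Z[i]^3$, $\omega$ and $\Omega$, so it acts on $T^7$, preserving the orientation and $\psi_{f_0}$. So do the translations of $T^6$. By Corollary~\ref{cor:symmetry}, $\psi_t$ is invariant under both. Translation invariance gives $\psi_t=\alpha+dr\wedge\beta$, where $\alpha\in\Lambda^4(\mathbb R^6)^*$ and $\beta\in\Lambda^3(\mathbb R^6)^*$ depend only on $(t,r)$. From $d\psi_t=0$ we get $\partial_r\alpha=0$. The $3$-form $E(\psi_t)$ is also translation invariant, so $dE(\psi_t)=dr\wedge\partial_rE(\psi_t)$ and $\partial_t\alpha=0$. Hence $\alpha=\frac12\omega^2$.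

The form $\beta$ is $\Gamma$-invariant. The twenty monomials of degree $3$ in $dz_j,d\bar z_j$ are a basis of eigenvectors for $\Gamma$, so the invariant forms are spanned by the invariant monomials. Up to complex conjugation the monomials are $\Omega$ and the nine of type $(2,1)$. On $dz_1\wedge dz_2\wedge d\bar z_3$ the element $h_2$ acts by $1\cdot i\cdot i=-1$. On $dz_2\wedge dz_3\wedge d\bar z_1$ and $dz_1\wedge dz_3\wedge d\bar z_2$ the element $h_1$ acts by $(-i)\cdot1\cdot(-i)=-1$ and $i\cdot1\cdot i=-1$. The six monomials $dz_j\wedge dz_k\wedge d\bar z_k$, $j\ne k$, transform like $dz_j$, which is multiplied by $\pm i$ under $h_1$ for $j=1,2$ and under $h_2$ for $j=3$. So only $\Omega$ and $\bar\Omega$ are invariant, and the real form $\beta$ equals $-\operatorname{Im}(f\Omega)$ for a unique smooth complex function $f(t,r)$. If $f$ vanished at a point, then $\partial_r\lrcorner\psi_t=-\operatorname{Im}(f\Omega)$ would vanish there, contradicting the injectivity of $\iota$. Lemma~\ref{lem:reduced} gives \eqref{eq:reduced}.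
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:explicit}]
Let $f_0=e^{i\theta_0}$. By Lemma~\ref{lem:reduced}, $\psi_{f_0}$ is a closed section of $\Lambda^4_+$. Suppose a solution exists on $[0,\varepsilon)$. By Lemma~\ref{lem:reduction} it comes from a solution of \eqref{eq:reduced}. Since $|f_0|=1$, at $t=0$ we have $\partial_s=\partial_r$ and $\kappa=\partial_r\theta_0$. Proposition~\ref{prop:analytic} gives $|\partial_r^{n+1}\theta_0|\le CR^nn!$ for all $n$. By Taylor's formula with remainder, the Taylor series of $\theta_0$ at any point converges to $\theta_0$ on the interval of radius $1/R$, so $\theta_0$ is real-analytic, a contradiction. A nonconstant function on $S^1$ that vanishes on a nonempty open interval is not real-analytic, by the identity theorem.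
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:family}]
By Lemmas~\ref{lem:reduction} and~\ref{lem:reduced}, the coflow has a solution on $[0,\varepsilon)$ with initial value $\psi_{f_0}$ if and only if \eqref{eq:reduced} has one with initial value $f_0$. Now apply Lemma~\ref{lem:curve}.
\end{proof}

\section{Generic non-existence}\label{sec:generic}

The proof of Theorem~\ref{thm:generic} follows the second observation of Subsection~\ref{subsec:model}. It uses Sections~\ref{sec:symbol}--\ref{sec:frequency} only. Proposition~\ref{prop:frequency} compares solutions that obey common bounds. A countable decomposition of the solvable data supplies such bounds, and if one piece were dense in an open set, it would contain pairs whose difference oscillates rapidly in the backward direction.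

\begin{proof}[Proof of Theorem~\ref{thm:generic}]
The closed $4$-forms in the class $c$ form a closed affine subspace of the Fr\'echet space $\Omega^4(M)$, since the class is determined by the integrals $\int_M\psi\wedge\eta$ against closed $3$-forms $\eta$. The set $\mathcal Z_c$ is open in it, because $\Lambda^4_+$ is open and $M$ is compact. An open subset of a completely metrizable space is a Baire space, so residual subsets of $\mathcal Z_c$ are dense, and it suffices to prove meagerness.

\emph{Step 1: common bounds.} For $n\in\mathbb N$ let $\mathcal S_n\subset\mathcal Z_c$ be the set of initial values of solutions on $[0,\frac1n]$ with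
\begin{equation}\label{eq:Sn}
\|\psi_t\|_{C^{12}}\le n,\qquad\|\partial_t\psi_t\|_{C^0}\le n,\qquad\operatorname{dist}_{\bar g}\bigl(\psi_t(x),\Lambda^4_x\setminus\Lambda^4_{+,x}\bigr)\ge\tfrac1n\qquad\text{for all }t,x .
\end{equation}
A solution on $[0,\varepsilon)$ is smooth on the compact set $[0,\varepsilon/2]\times M$, so its initial value lies in $\mathcal S_n$ for large $n$. We show that each $\mathcal S_n$ is nowhere dense. Suppose instead that $\mathcal S_n$ is dense in a nonempty open set $\mathcal U\subset\mathcal Z_c$. Fix $\psi_0\in\mathcal S_n\cap\mathcal U$, a solution $\psi$ from $\psi_0$ satisfying \eqref{eq:Sn}, and $l\ge2$, $\delta>0$ such that $\mathcal U$ contains all elements of $\mathcal Z_c$ at $C^l$-distance less than $\delta$ from $\psi_0$.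

\emph{Step 2: the perturbations.} We need exact forms whose leading part is an oscillating multiple of $\xi\wedge\varphi_0$ with frequency along $\xi$. Fix a nonconstant function $h$ on $M$, and let
\[
\chi_k=k^{-1}d\bigl(\sin(kh)\,\varphi_0\bigr)=\cos(kh)\,dh\wedge\varphi_0+k^{-1}\sin(kh)\,d\varphi_0 .
\]
Then $\|\chi_k\|_{C^l}=O(k^l)$, so $\psi_0+k^{-l-1}\chi_k\in\mathcal U$ for large $k$. By density there is $\tilde\psi^k_0\in\mathcal S_n$ with $\|\tilde\psi^k_0-\psi_0-k^{-l-1}\chi_k\|_{C^2}\le e^{-k}$. Let $\tilde\psi^k$ be a solution from $\tilde\psi^k_0$ satisfying \eqref{eq:Sn}, and let $w=\tilde\psi^k-\psi$.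

Put $T=\frac1{8n^2}\le\frac1n$. For large $k$ we have $\|w_0\|_{C^0}\le\frac1{4n}$, and so $\|w_t\|_{C^0}\le\|w_0\|_{C^0}+2nT\le\frac1{2n}$ on $[0,T]$. Hence $\psi_t+sw_t$ lies in the compact set $\mathcal C\subset\Lambda^4_+$ of $4$-forms of norm at most $n+1$ and distance at least $\frac1{2n}$ from the complement of $\Lambda^4_+$, and $\|w_t\|_{C^{12}}\le2n$. So \eqref{eq:H} holds with $\mathcal C$ and $b=2n$ independent of $k$. All constants below, including $C_0$, are independent of $k$.

\emph{Step 3: the initial frequency.} All quantities are taken at $t=0$. For a second-order operator, $S(e^{ikh}\beta)=e^{ikh}\bigl(k^2\sigma_S(dh)\beta+O(k)\bigr)$ uniformly on $M$, for a fixed form $\beta$. Since $\sigma_S(dh)(dh\wedge\varphi_0)=|dh|^2dh\wedge\varphi_0$, taking real and imaginary parts gives $S\chi_k=k^2|dh|^2\cos(kh)\,dh\wedge\varphi_0+O(k)$. With $|dh\wedge\varphi_0|^2=4|dh|^2$,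
\[
(S\chi_k,\chi_k)=4k^2\int_M|dh|^4\cos^2(kh)+O(k),\qquad\|\chi_k\|^2=4\int_M|dh|^2\cos^2(kh)+O(k^{-1}).
\]
Write $\cos^2(kh)=\frac12+\frac12\cos(2kh)$. For $j=1,2$, integration by parts gives
\[
\int_M|dh|^{2j}\cos(2kh)=\frac1{2k}\int_M\bigl\langle|dh|^{2j-2}dh,\,d\sin(2kh)\bigr\rangle=\frac1{2k}\int_M\sin(2kh)\,d^*\bigl(|dh|^{2j-2}dh\bigr)=O(k^{-1}).
\]
Thus $(S\chi_k,\chi_k)=2k^2\int|dh|^4+O(k)$ and $\|\chi_k\|^2=2\int|dh|^2+O(k^{-1})$, with both integrals positive. Now $X(0)=0$ and $u(0)=w_0=k^{-l-1}(\chi_k+e_k)$ with $\|e_k\|_{C^2}\le k^{l+1}e^{-k}$. Replacing $\chi_k$ by $\chi_k+e_k$ changes both expressions by $O(k^{l+3}e^{-k})$. So there is $c_0>0$ such that for large $k$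
\[
N(0)\ge c_0k^2,\qquad D(0)\ge c_0k^{-2l-2}.
\]

\emph{Step 4: growth.} Let $c_1=\frac12e^{-C_0T}c_0$, and let $k$ be so large that $c_1k^2\ge1$ and $2c_1k^2>C_0$. Let $[0,t_*)$ be the largest interval in $[0,T]$ of this form on which $D>0$ and $N>0$. There $N(t)\ge e^{-C_0T}(1+N(0))-1\ge c_1k^2$, and \eqref{eq:Dprime} gives $D'\ge(2c_1k^2-C_0)D>0$. By continuity $D(t_*)\ge D(0)>0$ and $N(t_*)\ge c_1k^2>0$, so $t_*=T$ and
\begin{equation}\label{eq:growth}
D(t)\ge c_0k^{-2l-2}e^{(2c_1k^2-C_0)t},\qquad t\in[0,T].
\end{equation}

\emph{Step 5: the upper bound.} The form $w$ is bounded, but $D$ also involves $X$, which we estimate from the parabolic equation \eqref{eq:gauge}. By \eqref{eq:VL}, in $L^2(g_t)$,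
\[
\tfrac d{dt}\|X\|^2\le-2\|\nabla X\|^2+C\|X\|\bigl(\|\nabla X\|+\|X\|+\|w\|_{C^1}\bigr)\le-\|\nabla X\|^2+C\|X\|^2+C .
\]
As $X(0)=0$, Gronwall's inequality gives $\|X(t)\|\le C$, and integrating the inequality gives $\int_0^T\|\nabla X\|^2dt\le C$. Since $\|u\|\le\|w\|+C\|X\|_{H^1}$ and $\|X\|_{H^{-1}}\le C\|X\|$, we get $\int_0^TD\,dt\le C$. On the other hand, \eqref{eq:growth} gives
\[
\int_0^TD\,dt\ge\tfrac T2\,c_0k^{-2l-2}e^{(2c_1k^2-C_0)T/2}\longrightarrow\infty\qquad(k\to\infty).
\]
This contradiction shows that $\mathcal S_n$ is nowhere dense for every $n$.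
\end{proof}

\begin{thebibliography}{1}

\bibitem{LSS}
Jason Lotay, Henrique N. S\'a Earp and Julieth Saavedra,
\emph{Flows of $\mathrm{G}_2$-structures on contact Calabi--Yau $7$-manifolds},
arXiv:2111.01841 (2021).

\end{thebibliography}
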